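\title{A retract of a Valdivia compact space need not be Valdivia}

\begin{abstract}
We construct in ZFC a zero-dimensional Valdivia compact space of weight $\omega_2$ with a retract that is not Valdivia compact. By a theorem of Kubi\'s and Michalewski, $\omega_2$ is the smallest possible weight. The retract, and its product with any Cantor cube, admits no retractional skeleton, commutative or not. In the positive direction, a retract of a Valdivia compact space is Valdivia compact if it has a dense set of $G_\delta$ points.
\end{abstract}

\section{Introduction}

Compact means compact Hausdorff, and $I=[0,1]$. For a point $x$ of a Tikhonov cube $I^\Gamma$ let $\operatorname{supp}x=\{\gamma\in\Gamma:x_\gamma\neq0\}$, and let $\Sigma\subset I^\Gamma$ be the set of points with countable support. A compact space $K$ is \emph{Valdivia compact} if it embeds in some cube $I^\Gamma$ in such a way that $K\cap\Sigma$ is dense in $K$. The \emph{weight} $w(K)$ is the least cardinality of a base of $K$.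

Every compact space embeds in a cube; the definition asks that the points living on countably many coordinates be dense. Compact metrizable spaces are Valdivia, since they embed in $I^\omega$, where $\Sigma$ is everything. The cubes $I^\Gamma$ and $\{0,1\}^\Gamma$ are Valdivia, since points with finite support are dense. On the other hand, suppose that a Valdivia compact $K\subset I^\Gamma$ has a countable dense set of isolated points. These points lie in the dense set $K\cap\Sigma$, so their supports lie in one countable set $S$, all points of $K$ vanish outside $S$, and $K$ is metrizable. Thus a nonmetrizable compactification of $\omega$, such as the one in Example~\ref{ex:many}, is not Valdivia, and the class is not closed under passing to closed subspaces.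

A subspace $R\subset K$ is a \emph{retract} of $K$ if there is a continuous map $f:K\to R$ with $f(u)=u$ for $u\in R$. A retract is at once a closed subspace and a continuous image of $K$, so it has a much better chance to inherit the structure of $K$. The following question comes from the paper of Kubi\'s and Uspenskij \cite{KU}.
\begin{quote}
Is every retract of a Valdivia compact space Valdivia compact?
\end{quote}
For small retracts the answer is yes.

\begin{theorem}[Kubi\'s--Michalewski]\label{thm:KMweight}
If $K$ is Valdivia compact and $R$ is a retract of $K$ of weight $\omega_1$, then $R$ is Valdivia compact.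
\end{theorem}

There is also a structural reason to expect a positive answer: the Valdivia property can be expressed by retractions alone. A \emph{retractional skeleton} on a compact space $X$ is a family of continuous retractions $r_p:X\to X$ (that is, $r_pr_p=r_p$), indexed by an up-directed partially ordered set $P$ in which every increasing sequence has a supremum, such that
\begin{itemize}
\item[(S1)] $r_p[X]$ is metrizable for every $p$;
\item[(S2)] if $p\le p'$, then $r_p=r_pr_{p'}=r_{p'}r_p$;
\item[(S3)] if $p_0\le p_1\le\cdots$ and $p=\sup_n p_n$, then $r_p(u)=\lim_n r_{p_n}(u)$ for every $u\in X$;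
\item[(S4)] $u=\lim_{p\in P}r_p(u)$ for every $u\in X$.
\end{itemize}
The skeleton is \emph{commutative} if $r_pr_{p'}=r_{p'}r_p$ for all $p,p'\in P$.

\begin{theorem}[Kubi\'s--Michalewski \cite{KM}]\label{thm:KMskeleton}
A compact space is Valdivia if and only if it has a commutative retractional skeleton.
\end{theorem}

For $S\subset\Gamma$ let $\rho_S:I^\Gamma\to I^\Gamma$ keep the coordinates in $S$ and replace the others by $0$. If $K\subset I^\Gamma$ is Valdivia, many countable sets $S$ satisfy $\rho_S(K)\subset K$, and one can push these maps to a retract by forming $f\rho_S|_R$. We shall see in Lemma~\ref{lem:stable} that, for suitable $S$, the maps $f\rho_S|_R$ satisfy (S1), (S3), (S4) and one half of (S2). Only the identity $r_{p'}r_p=r_p$ is missing. It turns out that this identity cannot always be arranged.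

\begin{theorem}\label{thm:A}
There are a zero-dimensional Valdivia compact space $K$ of weight $\omega_2$ and a retract $R$ of $K$ that is not Valdivia compact. More generally, for every cardinal $\kappa$ the space $R_\kappa=R\times\{0,1\}^\kappa$ has weight $\max(\kappa,\omega_2)$ and is a non-Valdivia retract of the Valdivia compact space $K\times\{0,1\}^\kappa$. Thus non-Valdivia retracts of Valdivia compact spaces exist in every weight $\ge\omega_2$ and, by Theorem~\ref{thm:KMweight}, in no smaller weight.
\end{theorem}

\begin{theorem}\label{thm:B}
For every cardinal $\kappa$, the space $R_\kappa$ admits no retractional skeleton, commutative or not.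
\end{theorem}

A point $g$ of a space $R$ is a \emph{$G_\delta$ point} if $\{g\}$ is the intersection of countably many open subsets of $R$.

\begin{theorem}\label{thm:C}
If $R$ is a retract of a Valdivia compact space and $R$ has a dense set of $G_\delta$ points, then $R$ is Valdivia compact.
\end{theorem}

All proofs are in ZFC. The space $R$ is built on a complete bipartite graph, and each point of $R$ carries an orientation of the edges. The key fact, Lemma~\ref{lem:key}, says that a continuous self-map of $R$ that remembers one endpoint of an edge completely and forgets the other must, at each of its fixed points, orient the edge toward the forgotten endpoint. A Valdivia embedding, or a retractional skeleton, produces two such maps that have a common fixed point and make opposite demands on one edge. Theorems~\ref{thm:KMskeleton} and~\ref{thm:B} together imply that $R_\kappa$ is not Valdivia; we give a direct proof in Section~\ref{sec:A} because it is short and does not depend on Theorem~\ref{thm:KMskeleton}.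

\section{Cubes and independent families}\label{sec:prelim}

For $u\in I^\Gamma$, $Y\subset I^\Gamma$ and $S\subset\Gamma$ write $u|S\in I^S$ for the restriction and $Y|S=\{u|S:u\in Y\}$. The map $\rho_S$ is continuous, $\rho_S\rho_{S'}=\rho_{S\cap S'}$, we have $\rho_Su=\rho_Sv$ if and only if $u|S=v|S$, and $\rho_Su=u$ if and only if $\operatorname{supp}u\subset S$.

If $\mu$ is infinite and $|S|\le\mu$, then $w(I^S)\le\mu$, since boxes with rational endpoints in finitely many coordinates form a base. Weight does not increase when passing to a subspace. For infinite $\kappa$ we have $w(\{0,1\}^\kappa)=\kappa$: the cube has $\kappa$ distinct clopen sets, and each of them is a finite union of members of any given base.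

\begin{lemma}\label{lem:ctble}
Let $X\subset I^\Gamma$ be compact and let $h$ be a continuous map from $X$ to a compact metrizable space. There is a countable $S\subset\Gamma$ such that $u|S=v|S$ implies $h(u)=h(v)$ for $u,v\in X$.
\end{lemma}

\begin{proof}
The target embeds in $I^\omega$, so we may assume that $h$ is real-valued. By the Stone--Weierstrass theorem, $h$ is a uniform limit of a sequence of polynomials in the coordinates. Let $S$ be the set of coordinates that occur in them.
\end{proof}

The next lemma is the engine of all closing-off arguments below.

\begin{lemma}\label{lem:dense}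
Let $Y\subset I^\Gamma$ be compact.
\begin{itemize}
\item[(a)] If $D\subset Y$ is dense, $\mu$ is infinite and $|S|\le\mu$, then there is $D'\subset D$ with $|D'|\le\mu$ and $D'|S$ dense in $Y|S$.
\item[(b)] Let $S_0\subset S_1\subset\cdots$ have union $S$, and let $D_k\subset Y$ be such that $D_k|S_k$ is dense in $Y|S_k$ and $\operatorname{supp}d\subset S$ for $d\in D_k$. Then $\rho_S(Y)=\overline{\bigcup_kD_k}\subset Y$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The set $D|S$ is dense in $Y|S$, which has a base of size at most $\mu$. For each nonempty member of the base pick $d\in D$ whose restriction lies in it.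

(b) Let $D=\bigcup_kD_k$. Since $D=\rho_S(D)\subset\rho_S(Y)$ and $\rho_S(Y)$ is compact, $\overline D\subset\rho_S(Y)$. Conversely, let $y\in Y$ and consider a basic neighborhood of $\rho_Sy$ that restricts the coordinates in a finite set $F$. Choose $k$ with $F\cap S\subset S_k$ and $d\in D_k$ close enough to $y$ on $F\cap S$. On $F\setminus S$ both $d$ and $\rho_Sy$ vanish, so $d$ is in the neighborhood.
\end{proof}

Write $\mathbf 1_C$ for the indicator function of $C$. A family $(C_t)_{t\in J}$ of subsets of a set $\lambda$ is \emph{independent} if for every finite $F\subset J$ and every $\eta:F\to\{0,1\}$ there is $\alpha\in\lambda$ with $\mathbf 1_{C_t}(\alpha)=\eta(t)$ for all $t\in F$. If $J$ is infinite, there are infinitely many such $\alpha$: extending $\eta$ to $m$ further indices in all possible ways gives $2^m$ distinct points. Subfamilies of independent families are independent. The Fichtenholz--Kantorovich--Hausdorff theorem states that every infinite cardinal $\lambda$ carries an independent family indexed by $2^\lambda$, hence one indexed by $\lambda^+$.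

Finally, $A(\lambda)=\lambda\cup\{\infty\}$ is the one-point compactification of the discrete space $\lambda$. Points of $\lambda$ are isolated, and the neighborhoods of $\infty$ are the cofinite sets containing it.

\section{The obstruction on one edge}\label{sec:model}

If $\rho_S$ maps $X\subset I^\Gamma$ into itself, then it preserves the coordinates in $S$ and depends only on them; it is, in effect, a continuous section of the restriction map $X\to X|S$. To show that a space is not Valdivia we therefore look for maps without continuous sections. The simplest one splits the point at infinity.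

\begin{example}\label{ex:split}
Let $C\subset\omega$ be infinite with infinite complement, and let
\[
Y_C=\{(a,\tau)\in A(\omega)\times\{0,1\}: a=\infty\ \text{ or }\ \tau=\mathbf 1_C(a)\}.
\]
The projection $Y_C\to A(\omega)$ has no continuous section $\theta$. Indeed, if $\theta(\infty)=(\infty,\tau)$, then by continuity the second coordinate of $\theta(\alpha)$ is $\tau$ for all but finitely many $\alpha\in\omega$, while $\mathbf 1_C(\alpha)\ne\tau$ for infinitely many $\alpha$.
\end{example}

The space $Y_C$ is metrizable, so this obstruction alone is harmless: one adds $\tau$ to the coordinates that are kept. It becomes effective when there are more sets $C$ than can be kept.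

\begin{example}\label{ex:many}
Let $(C_t)_{t<\omega_1}$ be an independent family on $\omega$ and let $Y$ be the closed set of all $(a,\tau)\in A(\omega)\times\{0,1\}^{\omega_1}$ such that $a=\infty$ or $\tau_t=\mathbf 1_{C_t}(a)$ for all $t$. For each $\alpha\in\omega$ there is one point with $a=\alpha$, and it is isolated. These points are dense: a basic neighborhood of $(\infty,\tau)$ excludes finitely many $\alpha$ and prescribes finitely many $\tau_t$, and infinitely many $\alpha$ match the prescription. Since $Y\supset\{\infty\}\times\{0,1\}^{\omega_1}$, it has weight $\omega_1$, so $Y$ is a nonmetrizable compactification of $\omega$ and is not Valdivia.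
\end{example}

By Theorem~\ref{thm:KMweight}, this $Y$ is not a retract of a Valdivia compact space, and it is instructive to see how the natural attempt fails. Allow each $\tau_t$ a third value $*$, meaning ``switched off'', and let $K'\subset A(\omega)\times\{0,1,*\}^{\omega_1}$ consist of the points with $a=\infty$ or $\tau_t\in\{*,\mathbf 1_{C_t}(a)\}$ for all $t$. Then $K'$ is Valdivia: send $*$ to $0\in I$ and note that the points with finitely many $\tau_t\neq*$ are dense. A retraction $K'\to Y$ that preserves $a$, restricted to the points $(a,*,*,\dots)$, would give a continuous section of $Y\to A(\omega)$, and Example~\ref{ex:split} forbids this. The obstruction that destroys the Valdivia property also destroys the retraction.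

The remedy is to give the retraction a way out, and to make the situation symmetric so that the way out cannot be used consistently.

\begin{example}\label{ex:edge}
Let $C$ be as in Example~\ref{ex:split}, let $s,t$ be two symbols, and let $W$ be the closed set of all $(a,b,\varepsilon,\tau)\in A(\omega)\times A(\omega)\times\{s,t\}\times\{0,1\}$ such that
\[
\varepsilon=s,\ a\neq\infty\ \Rightarrow\ \tau=\mathbf 1_C(a);\qquad
\varepsilon=t,\ b\neq\infty\ \Rightarrow\ \tau=\mathbf 1_C(b).
\]
Think of an edge $\{s,t\}$ with a value $a$ at $s$ and a value $b$ at $t$. The edge \emph{reads} the endpoint $\varepsilon$ and records in $\tau$ whether the value there lies in $C$.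

The projection to $a$ now has the continuous section $a\mapsto(a,\infty,t,0)$: the edge reads $t$, where there is nothing to record. This way out is forced. Let $\theta$ be any continuous section and suppose that $\theta(\infty)$ has $\varepsilon=s$ and last coordinate $\tau$. Then $\theta(\alpha)$ has the same two coordinates for all but finitely many $\alpha$, so $\mathbf 1_C(\alpha)=\tau$ for all but finitely many $\alpha$, which is false. Hence $\theta(\infty)$ has $\varepsilon=t$.

Let $q_s:W\to W$ be continuous, preserve $a$ and depend only on $a$, and let $q_t$ do the same for $b$. Then $\theta(a)=q_s(a,\infty,t,0)$ is a continuous section, so a fixed point of $q_s$ with $a=\infty$ equals $\theta(\infty)$ and has $\varepsilon=t$. By symmetry a fixed point of $q_t$ with $b=\infty$ has $\varepsilon=s$. So $q_s$ and $q_t$ have no common fixed point with $a=b=\infty$.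

They may have other common fixed points. Let $u_0=(0,0,s,\mathbf 1_C(0))$. Let $q_s$ send the clopen set $\{a=0\}$ to $u_0$ and every other point to $(a,\infty,t,0)$; let $q_t$ send $\{b=0\}$ to $u_0$ and every other point to $(\infty,b,s,0)$. Both maps fix $u_0$.
\end{example}

Three problems remain, and each dictates a feature of the construction. First, the argument must work at every fixed point. We replace $A(\lambda)$ by $A(\lambda)^\omega$; continuity at $u_0$ involves finitely many coordinates, so a remote coordinate can be moved to $\infty$. Second, with many edges the map $q_s$ will also depend on the records of other edges at $s$. Independence of the sets $C_t$ guarantees that these records say nothing about the record on $\{s,t\}$. Third, a Valdivia embedding must be forced to produce, for some edge, both $q_s$ and $q_t$. This determines the cardinalities.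

\section{The spaces $R$ and $K$}\label{sec:construction}

Let $L$ and $H$ be disjoint sets with $|L|=\omega_1$ and $|H|=\omega_2$, and let $T=L\cup H$. Elements of $T$ are \emph{vertices}. Two vertices are \emph{opposite} if one is in $L$ and the other in $H$, and an \emph{edge} is a pair of opposite vertices. Put
\[
\lambda_s=\omega_1\ \ (s\in L),\qquad \lambda_s=\omega\ \ (s\in H),
\]
and fix independent families $(C_t)_{t\in H}$ on $\omega_1$ and $(C_t)_{t\in L}$ on $\omega$. Thus, for each vertex $s$, the sets $C_t$ with $t$ opposite to $s$ form an infinite independent family on $\lambda_s$. Let $B_t=A(\lambda_t)^\omega$, and let $x^0_t=(\infty,\infty,\dots)\in B_t$.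

\subsection*{The space $R$}
Consider triples $u=(x,\varepsilon,\sigma)$ consisting of a point $x_t=(x_{t,n})_{n\in\omega}\in B_t$ for each vertex $t$ and of elements $\varepsilon_e\in e$ and $\sigma_e=(\sigma_{e,n})_{n\in\omega}\in\{0,1\}^\omega$ for each edge $e$. When the point must be named we write $x_{t,n}(u)$, $\varepsilon_e(u)$, $\sigma_{e,n}(u)$. Let $R$ be the set of triples such that for every edge $e$, written as $e=\{s,t\}$ with $s=\varepsilon_e$,
\begin{equation}\label{eq:star}
\text{for all } n\in\omega:\qquad x_{s,n}=\infty\quad\text{or}\quad \sigma_{e,n}=\mathbf 1_{C_t}(x_{s,n}). \tag{$\ast$}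
\end{equation}
So $e$ reads the endpoint $s=\varepsilon_e$ and tests its values against the set $C_t$ attached to the other endpoint. If \eqref{eq:star} fails at $e$ and $n$, the failure is determined by $\varepsilon_e$, $\sigma_{e,n}$ and the isolated point $x_{s,n}\in\lambda_s$, so it persists in a neighborhood. Hence $R$ is closed in the product of the spaces $B_t$ and $e\times\{0,1\}^\omega$, and $R$ is compact. We shall use repeatedly that replacing some values $x_{s,n}$ by $\infty$ does not lead out of $R$.

\subsection*{The space $K$}
We allow vertices to be switched off. Add an isolated point $0_t$ to $B_t$ and an isolated point $*$ to $e\times\{0,1\}^\omega$. Let $K$ be the set of pairs $(x,y)$ with $x_t\in B_t\cup\{0_t\}$ and $y_e\in(e\times\{0,1\}^\omega)\cup\{*\}$ such that for every edge $e$ the following holds. Call $t$ \emph{off} if $x_t=0_t$ and \emph{on} otherwise. If some endpoint of $e$ is off, then $y_e=*$; if both are on, then $y_e=(\varepsilon_e,\sigma_e)\neq*$ satisfies \eqref{eq:star}. The cases are clopen and the requirement in each case is closed, so $K$ is compact. The space $R$ is the closed subspace of points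 at which all vertices are on.

\begin{proposition}\label{prop:K}
The space $K$ is zero-dimensional and Valdivia compact, $R$ is a retract of $K$, and $w(R)=w(K)=\omega_2$. For every cardinal $\kappa$, the space $K\times\{0,1\}^\kappa$ is Valdivia compact, $R_\kappa=R\times\{0,1\}^\kappa$ is a retract of it, and $w(R_\kappa)=\max(\kappa,\omega_2)$.
\end{proposition}

\begin{proof}
\emph{Retraction.} Let $\sigma^0=(0,0,\dots)$. Define $f(x,y)=(x',y')$ by $x'_t=x_t$ if $t$ is on, $x'_t=x^0_t$ if $t$ is off, and
\[
y'_e=\begin{cases}
y_e&\text{if both endpoints of $e$ are on,}\\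
(t,\sigma^0)&\text{if exactly one endpoint of $e$ is off and $t$ is that endpoint,}\\
(t,\sigma^0)&\text{if both endpoints of $e$ are off and $t$ is the one in $L$.}
\end{cases}
\]
In the first case nothing at $e$ changes. In the other two cases $e$ reads a vertex $t$ with $x'_t=x^0_t$, so \eqref{eq:star} holds; this is the way out of Example~\ref{ex:edge}. Thus $f(K)\subset R$, and $f$ is the identity on $R$. Each coordinate of $f$ is given on the pieces of a finite clopen partition either by a coordinate of $(x,y)$ or by a constant, so $f$ is continuous.

\emph{Valdivia embedding.} Consider the indicator functions $K\to\{0,1\}$ of the following clopen sets: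
\[
\begin{array}{ll}
g_t: & x_t\ne0_t;\\
g_{t,n,\alpha}\ (\alpha<\lambda_t): & x_t\neq0_t \text{ and } x_{t,n}=\alpha;\\
g_e: & y_e\neq * \text{ and } \varepsilon_e\in L;\\
g_{e,n}: & y_e\ne * \text{ and } \sigma_{e,n}=1.
\end{array}
\]
They separate points. The $g_t$ tell which vertices are off, hence which $y_e$ equal $*$. If $t$ is on, the $g_{t,n,\alpha}$ determine $x_{t,n}$, which is $\infty$ exactly when all of them vanish. If $y_e\neq*$, then $g_e$ and the $g_{e,n}$ determine $y_e$. So $K$ embeds in $\{0,1\}^\Gamma$, where $\Gamma$ is the set of these functions, and $K$ is zero-dimensional.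

Suppose that only finitely many vertices are on at $(x,y)$. Then $y_e\ne*$ for finitely many $e$, and for each $t$ and $n$ at most one $g_{t,n,\alpha}$ is nonzero, so $(x,y)\in\Sigma$. Such points are dense. Given $(x,y)\in K$ and finitely many functions from $\Gamma$, let $T'$ be the finite set of vertices that occur in their subscripts, endpoints of edges included. Replace $x_t$ by $0_t$ for $t\notin T'$ and $y_e$ by $*$ for $e\not\subset T'$. The new point is in $K$, because an edge inside $T'$ keeps all its data and any other edge has an endpoint that is off, and the chosen functions keep their values.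

In the product embedding of $K\times\{0,1\}^\kappa$, the pairs $(k,z)$ with $k\in K\cap\Sigma$ and $\operatorname{supp}z$ finite have countable support and are dense. The map $f\times\mathrm{id}$ is a retraction onto $R_\kappa$.

\emph{Weights.} We have $|\Gamma|=\omega_2$, so $w(R)\le w(K)\le\omega_2$ and $w(R_\kappa)\le\max(\kappa,\omega_2)$. Fix $x_t=x_t^0$ for all $t$, fix any $\varepsilon$, and let $\sigma$ vary freely. These points lie in $R$ and form a copy of $\{0,1\}^{\omega_2}$, since there are $\omega_2$ edges. So $R_\kappa$ contains $\{0,1\}^{\omega_2}\times\{0,1\}^\kappa$, which gives the lower bounds.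
\end{proof}

\section{Selectors and the orientation of an edge}\label{sec:key}

Fix a cardinal $\kappa\ge0$ and put $X=R_\kappa$; for $\kappa=0$ this is $R$. Let $\Phi$ be the following set of continuous functions $X\to\{0,1\}$, each with a set of at most two vertices that it \emph{mentions}:
\begin{itemize}
\item $\varphi_{t,n,\alpha}$ ($t\in T$, $n\in\omega$, $\alpha<\lambda_t$), the indicator of $x_{t,n}=\alpha$, which mentions $t$;
\item $\varphi_e$, the indicator of $\varepsilon_e\in L$, and $\varphi_{e,n}=\sigma_{e,n}$, which mention both endpoints of $e$;
\item the coordinates $\varphi_\zeta$ ($\zeta<\kappa$) of $\{0,1\}^\kappa$, which mention no vertex.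
\end{itemize}
The family $\Phi$ separates points, so $X$ is a closed subspace of $\{0,1\}^\Phi$. For $\Psi\subset\Phi$ let $U(\Psi)$ be the set of vertices mentioned by members of $\Psi$, and write $u\sim_\Psi v$ if $\varphi(u)=\varphi(v)$ for all $\varphi\in\Psi$. For a vertex $s$ let $\Phi_s=\{\varphi_{s,n,\alpha}:n\in\omega,\ \alpha<\lambda_s\}$, a set of size $\lambda_s$ that determines $x_s$.

\begin{definition}
Let $\Psi\subset\Phi$. A \emph{$\Psi$-selector} is a continuous map $q:X\to X$ such that
\begin{itemize}
\item[(a)] $q(u)\sim_\Psi u$ for all $u\in X$;
\item[(b)] $u\sim_\Psi v$ implies $q(u)=q(v)$.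
\end{itemize}
\end{definition}

A $\Psi$-selector chooses continuously one point from each class of $\sim_\Psi$, as the maps $q_s$ and $q_t$ of Example~\ref{ex:edge} do. The role of ``all but finitely many $\alpha$'' in that example is played by the following fact.

\begin{lemma}\label{lem:finite}
Let $q$ be a $\Psi$-selector, $h$ a continuous map from $X$ to a finite discrete space, and $v\in X$. There is a finite $\Psi'\subset\Psi$ such that $w\sim_{\Psi'}v$ implies $h(q(w))=h(q(v))$.
\end{lemma}

\begin{proof}
The set $Q=\{w:h(q(w))\ne h(q(v))\}$ is compact. By (b) it is covered by the open sets $\{w:\varphi(w)\neq\varphi(v)\}$, $\varphi\in\Psi$. Take a finite subcover.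
\end{proof}

\begin{lemma}[Key lemma]\label{lem:key}
Let $q$ be a $\Psi$-selector and let $e=\{s,t\}$ be an edge with $\Phi_s\subset\Psi$ and $t\notin U(\Psi)$. If $q(u_0)=u_0$, then $\varepsilon_e(u_0)=t$.
\end{lemma}

\begin{proof}
Suppose that $\varepsilon_e(u_0)=s$. We move from $u_0$ to a point $v$ with $x_{s,m}(v)=\infty$ for a suitable $m$, and then argue near $v$ as in Example~\ref{ex:edge}.

\emph{Step 1: a coordinate at infinity.} Since $q(u_0)=u_0$, we have $\varepsilon_e(q(u_0))=s$. By Lemma~\ref{lem:finite} there is a finite $\Psi'\subset\Psi$ such that $v\sim_{\Psi'}u_0$ implies $\varepsilon_e(q(v))=s$. Choose $m\in\omega$ such that no function $\varphi_{s,m,\alpha}$ belongs to $\Psi'$. Let $v$ be $u_0$ with $x_{s,m}$ replaced by $\infty$. Then $v\in X$ and $v\sim_{\Psi'}u_0$, so $\varepsilon_e(q(v))=s$. Put $\tau=\sigma_{e,m}(q(v))$.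

\emph{Step 2: leaving infinity in the wrong direction.} By Lemma~\ref{lem:finite}, applied to $h=(\varepsilon_e,\sigma_{e,m})$, there is a finite $\Psi''\subset\Psi$ such that
\begin{equation}\label{eq:near}
w\sim_{\Psi''}v\quad\Longrightarrow\quad \varepsilon_e(q(w))=s\ \text{ and }\ \sigma_{e,m}(q(w))=\tau .
\end{equation}
We want to replace $x_{s,m}(v)=\infty$ by some $\alpha\in\lambda_s$ with $\mathbf 1_{C_t}(\alpha)\neq\tau$. The difficulty is that the records of the edges that read $s$ must then be corrected to satisfy \eqref{eq:star}, and $\Psi''$ sees some of these records. Let $F$ be the finite set of vertices $t'$ opposite to $s$ with $\varphi_{\{s,t'\},m}\in\Psi''$. Then $F\subset U(\Psi)$, so $t\notin F$. By independence, infinitely many $\alpha\in\lambda_s$ satisfy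
\begin{equation}\label{eq:alpha}
\mathbf 1_{C_{t'}}(\alpha)=\sigma_{\{s,t'\},m}(v)\ \ (t'\in F),\qquad \mathbf 1_{C_t}(\alpha)=1-\tau .
\end{equation}
Fix such an $\alpha$ with $\varphi_{s,m,\alpha}\notin\Psi''$. Let $w$ be obtained from $v$ by setting $x_{s,m}(w)=\alpha$ and
\[
\sigma_{\{s,t'\},m}(w)=\mathbf 1_{C_{t'}}(\alpha)\quad\text{for every $t'$ opposite to $s$ with }\varepsilon_{\{s,t'\}}(v)=s,
\]
all other coordinates being unchanged.

The point $w$ is in $X$. An edge that does not read $s$ keeps its record, and the vertex it reads keeps its values. For an edge that reads $s$, condition \eqref{eq:star} is unchanged for $n\neq m$ and holds by definition for $n=m$.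

Next, $w\sim_{\Psi''}v$. The only members of $\Phi$ that can differ at $v$ and $w$ are the $\varphi_{s,m,\beta}$ and the $\varphi_{\{s,t'\},m}$. If $\varphi_{s,m,\beta}\in\Psi''$, then $\beta\neq\alpha$, and the function vanishes at both points. If $\varphi_{\{s,t'\},m}\in\Psi''$, then $t'\in F$, and the record $\sigma_{\{s,t'\},m}$ either was not redefined or was set equal to its old value, by \eqref{eq:alpha}.

By \eqref{eq:near}, $\varepsilon_e(q(w))=s$ and $\sigma_{e,m}(q(w))=\tau$. Since $\varphi_{s,m,\alpha}\in\Phi_s\subset\Psi$, property (a) gives $x_{s,m}(q(w))=\alpha$. Condition \eqref{eq:star} for the point $q(w)\in X$ and the edge $e$ now says $\tau=\mathbf 1_{C_t}(\alpha)$, contrary to \eqref{eq:alpha}.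
\end{proof}

The whole of $\Phi_s$ must lie in $\Psi$ because $m$ and $\alpha$ are chosen only after $\Psi'$ and $\Psi''$ are known. The hypothesis $t\notin U(\Psi)$ is what leaves $\mathbf 1_{C_t}(\alpha)$ free in \eqref{eq:alpha}; without it the lemma fails, as the identity map is a $\Phi$-selector.

We now need two selectors that apply to the same edge from opposite ends. The next proposition isolates what both Theorem~\ref{thm:A} and Theorem~\ref{thm:B} require.

\begin{proposition}\label{prop:obstruction}
No point $u_0\in X$ has the following property.
\begin{itemize}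
\item[$(\dagger)$] For each $\mu\in\{\omega,\omega_1\}$ and each $\Psi_0\subset\Phi$ with $|\Psi_0|\le\mu$ there are a set $\Psi$ with $\Psi_0\subset\Psi\subset\Phi$ and $|\Psi|\le\mu$ and a $\Psi$-selector $q$ with $q(u_0)=u_0$.
\end{itemize}
\end{proposition}

\begin{proof}
Suppose that $u_0$ has property $(\dagger)$. The set $\bigcup_{i\in L}\Phi_i$ has size $\omega_1$, so it is contained in a set $\Psi^L$ of size $\omega_1$ with a $\Psi^L$-selector fixing $u_0$. Since $|U(\Psi^L)|\le\omega_1<|H|$, there is $j\in H\setminus U(\Psi^L)$. The set $\Phi_j$ is countable, so it is contained in a countable set $\Psi^j$ with a $\Psi^j$-selector fixing $u_0$. Since $U(\Psi^j)$ is countable, there is $i\in L\setminus U(\Psi^j)$. Let $e=\{i,j\}$. Lemma~\ref{lem:key} for $\Psi^L$ with $s=i$, $t=j$ gives $\varepsilon_e(u_0)=j$. Lemma~\ref{lem:key} for $\Psi^j$ with $s=j$, $t=i$ gives $\varepsilon_e(u_0)=i$. This is a contradiction.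
\end{proof}

\begin{remark}
The proof explains the cardinalities. The vertex $i$ is chosen last, so $\Psi^L$ must contain $\Phi_i$ for all candidates $i$; there must be uncountably many candidates, so that one escapes $\Psi^j$; and $H$ must be larger still, so that $j$ escapes $\Psi^L$. An independent family indexed by $H$ needs a set $\lambda$ with $2^\lambda\ge\omega_2$, which ZFC guarantees for $\lambda=\omega_1$; this is affordable at vertices of $L$ because $\Psi^L$ may have size $\omega_1$. At vertices of $H$ the set $\lambda_j$ must be countable, and only $\omega_1$ independent sets are needed there. The two sets $\Psi^L$ and $\Psi^j$ cross: neither contains the other. With an index set of size $\omega_1$ nothing would force a crossing, since the countable initial segments of a well-ordering of type $\omega_1$ form a chain that absorbs every countable set. This is consistent with Theorem~\ref{thm:KMweight}.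
\end{remark}

\section{$R_\kappa$ is not Valdivia compact}\label{sec:A}

A Valdivia embedding of $X=R_\kappa$ comes with its own coordinates $\Gamma$, unrelated to $\Phi$, and $\rho_S$ respects the coordinates in $S$. To turn $\rho_S$ into a selector we need $S\subset\Gamma$ and $\Psi\subset\Phi$ that carry the same information. Lemma~\ref{lem:ctble} translates each coordinate of one system into countably many of the other, and closing off makes the translation exact.

\begin{lemma}\label{lem:closing}
Suppose that $X\subset I^\Gamma$ is an embedding with $X\cap\Sigma$ dense in $X$. Then every $u_0\in X\cap\Sigma$ has property $(\dagger)$.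
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:ctble}, applied to the embeddings $X\subset\{0,1\}^\Phi$ and $X\subset I^\Gamma$, for each $\gamma\in\Gamma$ there is a countable $\Phi(\gamma)\subset\Phi$ such that $u\sim_{\Phi(\gamma)}v$ implies $u_\gamma=v_\gamma$, and for each $\varphi\in\Phi$ there is a countable $\Gamma(\varphi)\subset\Gamma$ such that $u|\Gamma(\varphi)=v|\Gamma(\varphi)$ implies $\varphi(u)=\varphi(v)$.

Let $\mu$ and $\Psi_0$ be given and put $S_0=\operatorname{supp}u_0$. Given $S_k$ and $\Psi_k$ of size at most $\mu$, use Lemma~\ref{lem:dense}(a) to find $D_k\subset X\cap\Sigma$ with $|D_k|\le\mu$ and $D_k|S_k$ dense in $X|S_k$, and put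
\[
S_{k+1}=S_k\cup\bigcup_{d\in D_k}\operatorname{supp}d\cup\bigcup_{\varphi\in\Psi_k}\Gamma(\varphi),\qquad
\Psi_{k+1}=\Psi_k\cup\bigcup_{\gamma\in S_k}\Phi(\gamma).
\]
These sets have size at most $\mu$, and so do $S=\bigcup_kS_k$ and $\Psi=\bigcup_k\Psi_k$. Since $\Gamma(\varphi)\subset S$ for $\varphi\in\Psi$ and $\Phi(\gamma)\subset\Psi$ for $\gamma\in S$, we have
\[
u|S=v|S\iff u\sim_\Psi v\qquad(u,v\in X).
\]
By Lemma~\ref{lem:dense}(b), $\rho_S(X)\subset X$, so $q=\rho_S|_X$ is a continuous map $X\to X$. From $q(u)|S=u|S$ we get $q(u)\sim_\Psi u$. If $u\sim_\Psi v$, then $u|S=v|S$ and $q(u)=q(v)$. Finally $q(u_0)=u_0$ because $\operatorname{supp}u_0\subset S$.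
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
If $R_\kappa$ were Valdivia, the dense subset $X\cap\Sigma$ of the nonempty space $X=R_\kappa$ would contain a point, which has property $(\dagger)$ by Lemma~\ref{lem:closing}. This contradicts Proposition~\ref{prop:obstruction}. The other claims about $K$, $R$ and $R_\kappa$ are in Proposition~\ref{prop:K}, and $\kappa\geq\omega_2$ gives an example of weight $\kappa$. A retract of weight $\omega_1$ is Valdivia by Theorem~\ref{thm:KMweight}, and a compact space of countable weight is metrizable and hence Valdivia.
\end{proof}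

\section{No retractional skeleton}\label{sec:B}

The proof above used no commutativity, only a common fixed point, so it should extend to arbitrary skeletons. The new difficulty is that a skeleton supplies retractions onto metrizable subspaces only, whereas $(\dagger)$ also asks for selectors with $|\Psi|=\omega_1$. We obtain them as limits along directed subsets of the index set.

\begin{lemma}\label{lem:limit}
Let $(r_p)_{p\in P}$ be a retractional skeleton on a compact space $X$, let $P'\subset P$ be nonempty and directed, and let $Z=\overline{\bigcup_{p\in P'}r_p[X]}$. There is a continuous retraction $q$ of $X$ onto $Z$ such that $r_pq=r_p$ for $p\in P'$, and such that $q(u)=q(v)$ whenever $r_pu=r_pv$ for all $p\in P'$.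
\end{lemma}

\begin{proof}
Note that $r_p[X]\subset r_{p'}[X]$ for $p\le p'$, because $r_p=r_{p'}r_p$.

\emph{Claim: the maps $r_p$, $p\in P'$, separate the points of $Z$.} Let $z\neq z'$ in $Z$ and suppose that $r_pz=r_pz'$ for all $p\in P'$. We reflect the situation into one metrizable piece, where (S3) applies. Take a continuous $g:X\to I$ with $g(z)=0$ and $g(z')=1$, and fix a compatible metric $\delta_p$ on each $r_p[X]$. We choose $p_0\le p_1\le\cdots$ in $P'$ and $u_n,u_n'\in r_{p_n}[X]$ such that
\[
g(u_n)<\tfrac1{n+1},\quad g(u_n')>1-\tfrac1{n+1},\quad \delta_{p_k}(r_{p_k}u_n,r_{p_k}z)<\tfrac1{n+1},\quad \delta_{p_k}(r_{p_k}u_n',r_{p_k}z')<\tfrac1{n+1}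
\]
for all $k<n$. At step $n$ these inequalities define open neighborhoods of $z$ and $z'$, which contain points $u_n\in r_a[X]$ and $u'_n\in r_b[X]$ with $a,b\in P'$; let $p_n\in P'$ be an upper bound of $a$, $b$ and the earlier $p_k$. Put $p=\sup_np_n\in P$. All $u_n,u_n'$ lie in the compact metrizable space $r_p[X]$, so along a common subsequence $u_n\to u$ and $u_n'\to u'$ with $u,u'\in r_p[X]$. Then $r_{p_k}u=r_{p_k}z=r_{p_k}z'=r_{p_k}u'$ for all $k$, and (S3) gives
\[
u=r_pu=\lim_kr_{p_k}u=\lim_kr_{p_k}u'=r_pu'=u'.
\]
But $g(u)=0$ and $g(u')=1$. This proves the claim.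

Let $E:X\to\prod_{p\in P'}r_p[X]$ be the continuous map $E(u)=(r_pu)_{p\in P'}$. By the claim and compactness, $E|_Z$ is a homeomorphism onto $E(Z)$. We show $E(X)=E(Z)$. Let $u\in X$ and let $z\in Z$ be a cluster point of the net $(r_pu)_{p\in P'}$. For $p'\in P'$ the closed set $\{y:r_{p'}y=r_{p'}u\}$ contains $r_pu$ for all $p\ge p'$, by (S2), so it contains $z$. Hence $E(z)=E(u)$. The map $q=(E|_Z)^{-1}\circ E$ is continuous, is the identity on $Z$, satisfies $Eq=E$, and depends only on $E(u)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $(r_p)_{p\in P}$ be a retractional skeleton on $X=R_\kappa$. Fix $p_0\in P$ and $u_0\in r_{p_0}[X]$. We show that $u_0$ has property $(\dagger)$, contrary to Proposition~\ref{prop:obstruction}.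

We first translate between $P$ and $\Phi$. By (S1) and Lemma~\ref{lem:ctble}, for each $p$ there is a countable $\Phi(p)\subset\Phi$ such that $u\sim_{\Phi(p)}v$ implies $r_pu=r_pv$. Conversely, let $\varphi\in\Phi$ and consider the open sets $O_p=\{(u,v):r_pu\neq r_pv\}\subset X^2$. They increase with $p$: if $p\le p'$ and $r_{p'}u=r_{p'}v$, then $r_pu=r_pr_{p'}u=r_pr_{p'}v=r_pv$. By (S4) every pair $(u,v)$ with $u\ne v$ lies in some $O_p$. The set $\{(u,v):\varphi(u)\ne\varphi(v)\}$ is clopen, hence compact, so it is contained in finitely many $O_p$ and, as $P$ is directed, in a single $O_{p(\varphi)}$. Thus $r_{p(\varphi)}u=r_{p(\varphi)}v$ implies $\varphi(u)=\varphi(v)$.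

Fix an upper bound $b(p,p')\in P$ for each pair $p,p'$. Given $\mu$ and $\Psi_0$, put $P_0=\{p_0\}$ and
\[
P_{k+1}=P_k\cup\{p(\varphi):\varphi\in\Psi_k\}\cup\{b(p,p'):p,p'\in P_k\},\qquad \Psi_{k+1}=\Psi_k\cup\bigcup_{p\in P_k}\Phi(p).
\]
Then $P'=\bigcup_kP_k$ is directed, $\Psi=\bigcup_k\Psi_k$ has size at most $\mu$, and since $p(\varphi)\in P'$ for $\varphi\in\Psi$ and $\Phi(p)\subset\Psi$ for $p\in P'$,
\[
u\sim_\Psi v\iff r_pu=r_pv\ \text{ for all }p\in P'.
\]
Let $q$ be the map of Lemma~\ref{lem:limit}. The identity $r_pq=r_p$ for $p\in P'$ gives $q(u)\sim_\Psi u$, and the last property in the lemma gives (b). So $q$ is a $\Psi$-selector, and it fixes $u_0\in r_{p_0}[X]\subset Z$.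
\end{proof}

\section{Retracts with a dense set of $G_\delta$ points}\label{sec:C}

Let $K\subset I^\Gamma$ be compact with $D=K\cap\Sigma$ dense in $K$, and let $f:K\to R$ be a retraction onto a nonempty subspace $R$. We first see how far the maps $f\rho_S$ go in general. Call a countable set $S\subset\Gamma$ \emph{stable} if
\begin{itemize}
\item[(i)] $\rho_S(K)\subset K$;
\item[(ii)] $x|S=x'|S$ implies $f(x)|S=f(x')|S$ for $x,x'\in K$.
\end{itemize}
For stable $S$ let $q_S=f\rho_S|_R$, a continuous map $R\to R$. The construction in the proof of Theorem~\ref{thm:C} shows that every countable subset of $\Gamma$ lies in a stable set.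

\begin{lemma}\label{lem:stable}
\begin{itemize}
\item[(a)] If $S$ is stable, then $q_S(u)|S=u|S$, the point $q_S(u)$ depends only on $u|S$, and $q_S$ is a retraction with metrizable image.
\item[(b)] If $S\subset S'$ are stable, then $q_Sq_{S'}=q_S$.
\item[(c)] If $S_0\subset S_1\subset\cdots$ are stable, then $S=\bigcup_nS_n$ is stable and $q_{S_n}(u)\to q_S(u)$ for $u\in R$.
\item[(d)] If $\mathcal S$ is a family of stable sets and every countable subset of $\Gamma$ lies in a member of $\mathcal S$, then $\mathcal S$ is directed by inclusion and $\lim_{S\in\mathcal S}q_S(u)=u$ for $u\in R$.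
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $u\in R$ the points $\rho_Su$ and $u$ of $K$ agree on $S$, so (ii) gives $q_S(u)|S=f(u)|S=u|S$. The point $\rho_Su$ depends only on $u|S$, hence so does $q_S(u)$. Together these give $q_Sq_S=q_S$. If $u,u'\in q_S[R]$ agree on $S$, then $u=q_Su=q_Su'=u'$, so restriction embeds the compact space $q_S[R]$ in the metrizable cube $I^S$.

(b) By (a), $q_{S'}(u)$ agrees with $u$ on $S'$, hence on $S$.

(c) For $x\in K$ we have $\rho_{S_n}x\to\rho_Sx$ coordinatewise. As $K$ is closed, (i) follows, and continuity of $f$ gives the limit. If $x|S=x'|S$, then $f(x)$ and $f(x')$ agree on each $S_n$, which is (ii).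

(d) The union of two members is countable, so it lies in a third. Each $\gamma\in\Gamma$ lies in some member and hence in all larger ones, so $\rho_Su\to u$ and $q_S(u)\to f(u)=u$.
\end{proof}

What is missing for a skeleton is the identity $q_{S'}q_S=q_S$ for $S\subset S'$. In the space $K$ of Section~\ref{sec:construction} one sees it fail at once. For $i\in L$ the sets $\emptyset$ and $\{g_i\}$ are stable: $\rho_{\{g_i\}}$ switches off all vertices other than $i$ and replaces $x_i$ by $x_i^0$ if $i$ is on, and $g_i\circ f$ is constant. Both $q_\emptyset$ and $q_{\{g_i\}}$ are constant maps, and on an edge $\{i,j\}$ the value of the first reads $i$ while the value of the second reads $j$. By Theorem~\ref{thm:B}, the identity fails even within every family $\mathcal S$ as in (d) that is closed under unions of increasing sequences.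

The source of the trouble is that $f(\rho_Sx)$ need not be determined by $f(x)$. When $G_\delta$ points are dense, we find a closed set $K_1\subset K$ that $f$ maps onto $R$, that is invariant under many $\rho_S$, and on which $f\rho_S=q_Sf$. The commutativity of the $\rho_S$ then descends to the $q_S$.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $G$ be the set of $G_\delta$ points of $R$, assumed dense in $R$.

\emph{Lifting $G$ into $\Sigma$.} Let $g\in G$. The fiber $f^{-1}(g)$ is a nonempty closed set and an intersection of open sets $V_n\subset K$. By normality there are open sets $W_n\supset f^{-1}(g)$ with $W_n\subset V_n$ and $\overline{W_{n+1}}\subset W_n$. Pick $d_n\in D\cap W_n$ and let $a_g$ be a cluster point of $(d_n)$. Then $a_g\in\bigcap_n\overline{W_{n+1}}\subset\bigcap_nV_n=f^{-1}(g)$, and $\operatorname{supp}a_g\subset\bigcup_n\operatorname{supp}d_n$ is countable. Let $K_1=\overline{\{a_g:g\in G\}}$. The set $f(K_1)$ is compact and contains $G$, so $f(K_1)=R$.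

\emph{Fine sets.} For $S\subset\Gamma$ let $G_S$ be the set of $g\in G$ such that $\operatorname{supp}a_g\subset S$ and $g$ is the only point $u\in R$ with $u|S=g|S$. Note that $G_S\subset G_{S'}$ for $S\subset S'$. Each $g\in G$ lies in $G_{\Gamma_g}$ for a countable set $\Gamma_g$: write $\{g\}=\bigcap_nO_n$ with $O_n$ open in $R$, choose in each $O_n$ a basic neighborhood of $g$ restricting a finite set $F_n$ of coordinates, and let $\Gamma_g=\operatorname{supp}a_g\cup\bigcup_nF_n$. Call a stable set $S$ \emph{fine} if
\begin{itemize}
\item[(iii)] $\rho_S(K_1)\subset\overline{\{a_g:g\in G_S\}}$.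
\end{itemize}
In particular $\rho_S(K_1)\subset K_1$ for fine $S$.

Every countable $S_0\subset\Gamma$ lies in a fine set. By Lemma~\ref{lem:ctble}, for each $\gamma$ fix a countable $\Delta_\gamma\subset\Gamma$ such that $x|\Delta_\gamma=x'|\Delta_\gamma$ implies $f(x)_\gamma=f(x')_\gamma$. Given a countable $S_k$, use Lemma~\ref{lem:dense}(a) to choose countable sets $D_k\subset D$ and $G_k\subset G$ with $D_k|S_k$ dense in $K|S_k$ and $\{a_g|S_k:g\in G_k\}$ dense in $K_1|S_k$. Put
\[
S_{k+1}=S_k\cup\bigcup_{d\in D_k}\operatorname{supp}d\cup\bigcup_{\gamma\in S_k}\Delta_\gamma\cup\bigcup_{g\in G_k}\Gamma_g,\qquad S=\bigcup_kS_k.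
\]
Lemma~\ref{lem:dense}(b) for $Y=K$ gives (i). The inclusions $\Delta_\gamma\subset S$ for $\gamma\in S$ give (ii). Since $G_k\subset G_S$ for all $k$, Lemma~\ref{lem:dense}(b) for $Y=K_1$ gives (iii). The sets $G_k$ serve only (iii), so without them the construction yields stable sets for an arbitrary retract.

The union $S$ of an increasing sequence of fine sets $S_n$ is fine. It is stable by Lemma~\ref{lem:stable}(c), and for $x\in K_1$ the point $\rho_Sx=\lim_n\rho_{S_n}x$ lies in $\overline{\{a_g:g\in G_S\}}$ because $G_{S_n}\subset G_S$.

\emph{The identity $q_Sf=f\rho_S$ on $K_1$.} Let $S$ be fine. For $g\in G_S$ the point $q_S(g)\in R$ agrees with $g$ on $S$, so $q_S(g)=g$. By continuity $q_S$ is the identity on $\overline{G_S}$. Let $x\in K_1$ and $w=f(\rho_Sx)$. By (iii) and $f(a_g)=g$ we have $w\in\overline{G_S}$, and by (ii) $w|S=f(x)|S$. Lemma~\ref{lem:stable}(a) gives $w=q_S(w)=q_S(f(x))$.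

\emph{The skeleton.} Let $S,S'$ be fine and $x\in K_1$. Since $\rho_{S'}x\in K_1$,
\[
q_Sq_{S'}f(x)=q_Sf(\rho_{S'}x)=f(\rho_S\rho_{S'}x)=f(\rho_{S\cap S'}x).
\]
The right side is symmetric in $S$ and $S'$, and $f(K_1)=R$, so $q_Sq_{S'}=q_{S'}q_S$. With Lemma~\ref{lem:stable}(b) this gives (S2) for the family of fine sets ordered by inclusion. This family is directed by Lemma~\ref{lem:stable}(d), and the supremum of an increasing sequence is its union. Parts (a), (c) and (d) of Lemma~\ref{lem:stable} give (S1), (S3) and (S4). So $(q_S)$ is a commutative retractional skeleton on $R$, and $R$ is Valdivia by Theorem~\ref{thm:KMskeleton}.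
\end{proof}

\begin{remark}
The $G_\delta$ property was used twice: to find $a_g\in\Sigma$ in the fiber over $g$, and to conclude $q_S(g)=g$ from $q_S(g)|S=g|S$. The space $R$ of Theorem~\ref{thm:A} has no $G_\delta$ point at all. Such a point $u$ would be the only member of its $\sim_\Psi$-class for some countable $\Psi\subset\Phi$, as in the choice of $\Gamma_g$. Take $i\in L$ and $j\in H$ outside $U(\Psi)$, replace $x_i,x_j$ by $x_i^0,x_j^0$, and reverse $\varepsilon_{\{i,j\}}$. The result is a second point of $R$ in the class of $u$.
\end{remark}

\begin{thebibliography}{9}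

\bibitem{KM}
Kubi\'s, Michalewski, \emph{Small Valdivia compact spaces}, Topology Appl. 153 (2006).

\bibitem{KU}
Wieslaw Kubi\'s, Vladimir Uspenskij, \emph{A compact group which is not Valdivia compact}, arXiv:math/0311015 (2003).

\end{thebibliography}
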